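\title{A uniform regularity bound for the homology of graph configuration spaces}

\begin{abstract}
For a finite connected graph $\Gamma$ and a field $\mathbb F$, the Betti number $\dim_{\mathbb F}H_i(B_k\Gamma)$ of the unordered configuration space of $k$ points agrees with a polynomial in $k$ when $k$ is large. We show that for $i\ge1$ the agreement holds for all $k\ge 2i$, whatever the graph and the field, and that $2i$ cannot be lowered. The proof bounds the Castelnuovo--Mumford regularity of $\bigoplus_kH_i(B_k\Gamma)$ over the polynomial ring on the edges, by an induction over a class of complexes that is closed under hyperplane sections and under deleting a vertex.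
\end{abstract}

\section{Introduction}

Let $\Gamma=(V,E)$ be a finite connected graph, regarded as a $1$-dimensional cell complex; loops and multiple edges are allowed. For $k\ge0$ the unordered configuration space of $k$ points is
\[
B_k\Gamma=\bigl\{\{x_1,\dots,x_k\}\subseteq\Gamma : x_a\ne x_b\text{ for }a\ne b\bigr\},
\]
so $B_0\Gamma$ is a point and $B_1\Gamma=\Gamma$, and $B\Gamma=\coprod_{k\ge0}B_k\Gamma$. We fix a field $\mathbb F$ and take all homology with coefficients in $\mathbb F$.

By work of An, Drummond-Cole and Knudsen \cite{ADK1,ADK2}, each edge acts on $B\Gamma$ by adding a particle on that edge, and this makes $H_i(B\Gamma)=\bigoplus_kH_i(B_k\Gamma)$ a graded module over the polynomial ring $\mathbb F[E]$ generated by the edges. We call this grading, in which $H_i(B_k\Gamma)$ sits in degree $k$, the \emph{weight}. The module $H_i(B\Gamma)$ is finitely generated, and there is a polynomial $P^i_\Gamma$, the Hilbert polynomial, with $\dim H_i(B_k\Gamma)=P^i_\Gamma(k)$ for all large $k$. The polynomial computes Betti numbers only from some point on, and we give this point a name: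
\[
r_i(\Gamma)=\min\bigl\{k_0\ge0 : \dim H_i(B_k\Gamma)=P^i_\Gamma(k)\text{ for all }k\ge k_0\bigr\}.
\]
We call $r_i(\Gamma)$ the \emph{Hilbert regularity} of $H_i(B\Gamma)$, to keep it apart from the Castelnuovo--Mumford regularity $\operatorname{reg}$ recalled in Section~\ref{sec:reg}. The question that we answer comes from the paper of An and Kim \cite{AK}.

\begin{quote}
\emph{Fix $i\ge2$. Is there, for every $N$, a finite connected graph $\Gamma$ with $r_i(\Gamma)>N$?}
\end{quote}

One can argue for either answer. The number of variables of $\mathbb F[E]$ grows with $\Gamma$, the degree of the Hilbert polynomial can be arbitrarily large (Example~\ref{ex:star}), and the homology of a general complex of free modules with linear differentials obeys no bound independent of the ranks (Remark~\ref{rem:linear}). This suggests the answer yes. On the other hand, the simplest classes in $H_1$ need few particles: one particle running around a loop, or two particles taking turns through the center of a tripod. A class in $H_i$ made of $i$ such motions in disjoint parts of the graph needs at most $2i$ particles, however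 large the graph. The second picture gives the right answer and the right number.

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a finite connected graph with at least one edge, and let $i\ge0$. Then the $\mathbb F[E]$-module $H_i(B\Gamma)$ has Castelnuovo--Mumford regularity at most $2i$ and, if it is nonzero, depth at least $1$. Consequently:
\begin{enumerate}
\item[(a)] $\dim H_i(B_k\Gamma)=P^i_\Gamma(k)$ for all $k\ge2i$;
\item[(b)] $\operatorname{Tor}^{\mathbb F[E]}_j(\mathbb F,H_i(B\Gamma))$ vanishes in weights greater than $2i+j$. In particular, $H_i(B\Gamma)$ is generated in weights at most $2i$, with relations in weights at most $2i+1$.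
\end{enumerate}
\end{theorem}

The only connected graph without edges is a point. Then $B\Gamma$ consists of two points, and $H_i(B\Gamma)=0$ for $i\ge1$. So $r_i(\Gamma)\le2i$ for every $i\ge1$ and every finite connected graph $\Gamma$, and the answer to the question is \emph{no}.

\begin{theorem}\label{thm:sharp}
For every $i\ge1$ and every field $\mathbb F$ there is a finite connected graph $\Gamma_i$ with $r_i(\Gamma_i)=2i$. Hence the maximum of $r_i(\Gamma)$ over all finite connected graphs is exactly $2i$. The Castelnuovo--Mumford bound of Theorem~\ref{thm:main} is also sharp: $\operatorname{reg}H_i(B\Gamma_i)=2i$.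
\end{theorem}

Section~\ref{sec:model} turns $H_*(B\Gamma)$ into the homology of a tensor product of two-term complexes, one for each vertex. Section~\ref{sec:reg} recalls the commutative algebra. Section~\ref{sec:examples} works out stars and the theta graph; the latter shows both the obstacle and the way around it. Sections~\ref{sec:bound} and~\ref{sec:sharp} prove the two theorems.

\section{A chain model}\label{sec:model}

For a graded module $M$, the shift $M(-1)$ has $M(-1)_k=M_{k-1}$. Tensor products of complexes carry the differential $\partial(a\otimes b)=\partial a\otimes b+(-1)^{|a|}a\otimes\partial b$, where $|a|$ is the homological degree; reordering the factors gives an isomorphic complex.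

Our only topological input is the complex of \'Swi{\fontencoding{T1}\selectfont\k{a}}tkowski, in the form used in \cite{ADK1,ADK2}. Let $H(v)$ be the set of half-edges at the vertex $v$, and let $e(h)$ be the edge containing the half-edge $h$. Put
\[
S(v)=\mathbb F\langle\varnothing,\ v,\ h\ (h\in H(v))\rangle,\qquad S_v=\mathbb F[E]\otimes_{\mathbb F}S(v),
\]
where the pair (homological degree, weight) is $(0,0)$ for $\varnothing$, $(0,1)$ for $v$, $(1,1)$ for $h$, and $(0,1)$ for $e\in E$. The differential of $S_v$ is $\mathbb F[E]$-linear with $\partial h=e(h)\varnothing-v$ and $\partial v=\partial\varnothing=0$. Let $S(\Gamma)$ be the tensor product of the complexes $S_v$, $v\in V$, over $\mathbb F[E]$. A monomial in $\mathbb F[E]$ records how many particles lie on each edge. The generators of $S(v)$ are the states of $v$: empty, occupied, or in use by a particle that moves between $v$ and the edge $e(h)$, whose boundary is the difference of its two end positions.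

\begin{theorem}[\cite{ADK1,ADK2}]\label{thm:ADK}
For all $i$ there is an isomorphism $H_i(B\Gamma)\cong H_i(S(\Gamma))$ of graded $\mathbb F[E]$-modules, with $H_i(B_k\Gamma)$ in weight $k$.
\end{theorem}

The state ``occupied'' can be removed, since a particle at $v$ can step onto an adjacent edge. Let $W_v\subset S(v)$ be the span of the differences $h-h'$ with $h,h'\in H(v)$, and let $\widetilde S_v\subset S_v$ be the subcomplex spanned over $\mathbb F[E]$ by $\varnothing$ and $W_v$; its differential is $\partial(h-h')=(e(h)-e(h'))\varnothing$.

\begin{lemma}\label{lem:reduce}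
If $H(v)\ne\varnothing$ for all $v\in V$, then the inclusion of $\bigotimes_{\mathbb F[E]}\widetilde S_v$ into $S(\Gamma)$ induces an isomorphism on homology.
\end{lemma}

\begin{proof}
The quotient $S_v/\widetilde S_v$ is free on the class $\bar v$ of $v$ and the common class $\bar h$ of all half-edges at $v$, and $\partial\bar h=-\bar v$. It is therefore contractible. Since the quotient is free, the sequence $0\to\widetilde S_v\to S_v\to S_v/\widetilde S_v\to0$ splits in each homological degree, and it stays exact after tensoring with any complex $C$ of $\mathbb F[E]$-modules. The complex $(S_v/\widetilde S_v)\otimes C$ is contractible, so $\widetilde S_v\otimes C\to S_v\otimes C$ is an isomorphism on homology. Apply this to one vertex at a time.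
\end{proof}

What remains is linear algebra: at each vertex a vector space $W_v$ and a linear map from it to the span of the differences of edges. The proof of Theorem~\ref{thm:main} will set a general linear form equal to zero, an operation with no meaning for graphs, so we isolate the structure that survives it.

\begin{definition}\label{def:system}
A \emph{system} is a finite-dimensional vector space $D$ together with a finite family of linear maps $\partial_v\colon W_v\to D$, $v\in V$, with each $W_v$ finite-dimensional. The maps need not be injective. Let $R=\operatorname{Sym}D$, with $D$ in weight $1$, and let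
\[
K_v=\bigl(W_v\otimes R(-1)\longrightarrow R\bigr),\qquad \omega\longmapsto\partial_v(\omega)\in R_1,
\]
in homological degrees $1$ and $0$. The \emph{complex of the system} is $\mathbb K=\bigotimes_{v\in V}K_v$, the tensor product over $R$.
\end{definition}

The module $\mathbb K_i$ is free, finitely generated, and generated in weight $i$. If $h_i(t)=\sum_k\dim H_i(\mathbb K)_k\,t^k$ is the Hilbert series of $H_i(\mathbb K)$, then the Euler characteristic in each weight gives
\begin{equation}\label{eq:euler}
\sum_i(-1)^ih_i(t)=\frac{\prod_{v}(1-t\dim W_v)}{(1-t)^{\dim D}}.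
\end{equation}

A graph $\Gamma$ has a system: $D\subset\mathbb FE$ is the span of the differences $e-e'$, the space $W_v$ is as above, and $\partial_v(h-h')=e(h)-e(h')$. A loop at $v$ makes $\partial_v$ noninjective, and a vertex of valence one has $W_v=0$ and $K_v=R$. We write $\mathbb K_\Gamma$ for the complex of this system.

\begin{proposition}\label{prop:split}
Let $\Gamma$ be connected with at least one edge, and fix $e_0\in E$. Then $\mathbb F[E]=\mathbb F[e_0]\otimes_{\mathbb F}R$, and as graded $\mathbb F[E]$-modules
\[
H_i(B\Gamma)\cong\mathbb F[e_0]\otimes_{\mathbb F}H_i(\mathbb K_\Gamma).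
\]
In particular, $\sum_k\dim H_i(B_k\Gamma)\,t^k=h_i(t)/(1-t)$.
\end{proposition}

\begin{proof}
Every vertex of such a graph has a half-edge, so Lemma~\ref{lem:reduce} applies. We have $\mathbb FE=\mathbb Fe_0\oplus D$, which gives the splitting of the ring. The differential of $\widetilde S_v$ involves only elements of $D$, so $\widetilde S_v=\mathbb F[e_0]\otimes_{\mathbb F}K_v$ and $\bigotimes_{\mathbb F[E]}\widetilde S_v=\mathbb F[e_0]\otimes_{\mathbb F}\mathbb K_\Gamma$. Now use Theorem~\ref{thm:ADK}.
\end{proof}

\section{Local cohomology and Hilbert series}\label{sec:reg}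

Let $R$ be a polynomial ring over $\mathbb F$ with variables in weight $1$, let $\mathfrak m$ be the ideal generated by the variables, and let $M$ be a finitely generated graded $R$-module. The submodule $H^0_{\mathfrak m}(M)$ consists of the elements killed by a power of $\mathfrak m$; it is the largest submodule of finite length, and a nonzero $M$ has depth at least $1$ exactly when $H^0_{\mathfrak m}(M)=0$. The local cohomology modules $H^j_{\mathfrak m}(M)$ are the right derived functors of $H^0_{\mathfrak m}$. They are graded, are computed by the \v Cech complex on the variables, and vanish in large weights. The \emph{Castelnuovo--Mumford regularity} $\operatorname{reg}M$ is the least integer $\rho$ such that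
\[
H^j_{\mathfrak m}(M)_k=0\quad\text{for all $j\ge0$ and all $k>\rho-j$},
\]
with $\operatorname{reg}0=-\infty$. Thus $\operatorname{reg}M(-1)=\operatorname{reg}M+1$. We use the following standard facts; see \cite{Eis,BH}.
\begin{enumerate}
\item[(R1)] If $0\to A\to B\to C\to0$ is exact, then $\operatorname{reg}A\le\max(\operatorname{reg}B,\operatorname{reg}C+1)$. This follows from the exact sequences $H^{j-1}_{\mathfrak m}(C)\to H^j_{\mathfrak m}(A)\to H^j_{\mathfrak m}(B)$.
\item[(R2)] A polynomial ring has regularity $0$. If $M\ne0$ has finite length, then $H^j_{\mathfrak m}(M)=0$ for $j\ge1$, and $\operatorname{reg}M$ is the top weight of $M$. The local cohomology of an $R/I$-module is the same over $R$ and over $R/I$.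
\item[(R3)] $\operatorname{Tor}^R_j(\mathbb F,M)$ vanishes in weights greater than $\operatorname{reg}M+j$.
\item[(R4)] If $P_M$ is the Hilbert polynomial of $M$, then $\dim M_k-P_M(k)=\sum_j(-1)^j\dim H^j_{\mathfrak m}(M)_k$ for all $k$.
\item[(R5)] Let $M'=M\otimes_{\mathbb F}\mathbb F[T]$ over $R[T]$, with $T$ of weight $1$ and $\mathfrak m'=(\mathfrak m,T)$. The \v Cech complex of $M'$ is the tensor product of those of $M$ and $\mathbb F[T]$, so $H^0_{\mathfrak m'}(M')=0$ and $H^{j+1}_{\mathfrak m'}(M')=H^j_{\mathfrak m}(M)\otimes T^{-1}\mathbb F[T^{-1}]$. The index rises by one while the top weight drops by one, so $\operatorname{reg}M'=\operatorname{reg}M$.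
\item[(R6)] Regularity is unchanged by extension of the field $\mathbb F$.
\end{enumerate}

Fact (R4) links the two notions of regularity. If $\operatorname{reg}M\le\rho$, the terms with $j\ge1$ vanish for $k\ge\rho$, because then $k>\rho-j$. The term with $j=0$ may survive in weight $\rho$. Hence
\begin{equation}\label{eq:link}
\operatorname{reg}M\le\rho\ \text{ and }\ H^0_{\mathfrak m}(M)=0\quad\Longrightarrow\quad\dim M_k=P_M(k)\ \text{ for all }k\ge\rho.
\end{equation}

To compute $r_i(\Gamma)$ exactly we use Hilbert series, which are rational functions whose denominators are powers of $1-t$. The degree of a rational function is the degree of the numerator minus that of the denominator, and $O(t^d)$, understood as $t\to\infty$, stands for a rational function of degree at most $d$.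

\begin{lemma}\label{lem:series}
Let $F(t)=\sum_{k\ge0}a_kt^k=q(t)+p(t)/(1-t)^c$, where $p,q$ are polynomials, $c\ge1$ and $\deg p<c$. Then there is a polynomial $P$ such that $a_k-P(k)$ is the coefficient of $t^k$ in $q$ for all $k\ge0$. Hence the least $k_0\ge0$ with $a_k=P(k)$ for all $k\ge k_0$ is $\deg F+1$ if $\deg F\ge0$, and $0$ otherwise.
\end{lemma}

\begin{proof}
Let $0\le a\le c-1$. The coefficient of $t^k$ in $t^a/(1-t)^c$ is $\binom{k-a+c-1}{c-1}$ for $k\ge a$ and $0$ for $0\le k<a$. The polynomial $(k-a+1)\cdots(k-a+c-1)/(c-1)!$ gives both values, since it vanishes for $a-c+1\le k\le a-1$ and $a-c+1\le0$. So the coefficients of $p/(1-t)^c$ are the values of one polynomial $P$ at all $k\ge0$. Finally, $\deg F=\deg q\ge0$ if $q\ne0$, and $\deg F<0$ if $q=0$.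
\end{proof}

\section{Stars and the theta graph}\label{sec:examples}

\begin{example}[Stars]\label{ex:star}
Let $\Gamma$ be the star with center $v$ and $n\ge1$ edges. The leaves have $W=0$, and $\partial_v\colon W_v\to D$ is an isomorphism of spaces of dimension $n-1$. So $\mathbb K_\Gamma=K_v$, $H_0=R/\mathfrak m=\mathbb F$, and by \eqref{eq:euler} the Hilbert series of $H_1$ is
\begin{equation}\label{eq:star}
m_n(t)=1-\frac{1-(n-1)t}{(1-t)^{n-1}}.
\end{equation}
We have $m_1=m_2=0$, and for $n\ge3$ the fraction has negative degree; so $m_n=O(1)$ for all $n$. Dividing by $1-t$ and expanding,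
\[
\dim H_1(B_k\Gamma)=1-\binom{k+n-1}{n-1}+(n-1)\binom{k+n-2}{n-1}\qquad(k\ge0).
\]
For $n\ge3$ this is a polynomial of degree $n-1$ with leading coefficient $(n-2)/(n-1)!$, and $r_1(\Gamma)=0$.

For the tripod, $n=3$, let $p_1,p_2$ be a basis of $W_v$ with images $\alpha,\beta$. Since $\alpha,\beta$ are coprime, the solutions of $\alpha g_1+\beta g_2=0$ are the multiples of $(\beta,-\alpha)$, and $H_1(\mathbb K_\Gamma)$ is free on the class $\beta p_1-\alpha p_2$ of weight $2$. This is the two-particle class of the introduction. Here $\operatorname{reg}H_1(B\Gamma)=2$ by (R2) and (R5), while $r_1(\Gamma)=0$: the two regularities differ.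
\end{example}

\begin{example}[The theta graph]\label{ex:theta}
Let $\Theta$ have vertices $v,w$ joined by three edges $a,b,c$. Put $\alpha=a-c$, $\beta=b-c$, so $R=\mathbb F[\alpha,\beta]$. Taking differences of half-edges gives bases $p_1,p_2$ of $W_v$ and $q_1,q_2$ of $W_w$ with $\partial p_1=\partial q_1=\alpha$ and $\partial p_2=\partial q_2=\beta$. Put
\[
\gamma_1=p_1-q_1,\qquad\gamma_2=p_2-q_2,\qquad\sigma=\beta q_1-\alpha q_2 .
\]
The cycles $\gamma_1,\gamma_2$ are the two loops of $\Theta$, and $\sigma$ is the tripod class at $w$. In the basis $\gamma_1,\gamma_2,q_1,q_2$ of $\mathbb K_1$ one sees that the module of $1$-cycles is free on $\gamma_1,\gamma_2,\sigma$. From $\partial(p_r\otimes q_s)=\partial(p_r)q_s-\partial(q_s)p_r$ we get the boundaries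
\[
\partial(p_1\otimes q_1)=-\alpha\gamma_1,\quad\partial(p_2\otimes q_2)=-\beta\gamma_2,\quad\partial(p_1\otimes q_2)=-\sigma-\beta\gamma_1,\quad\partial(p_2\otimes q_1)=\sigma-\alpha\gamma_2 .
\]
So $M=H_1(\mathbb K_\Theta)$ is generated by $\gamma_1,\gamma_2$ with relations $\alpha\gamma_1=\beta\gamma_2=\beta\gamma_1+\alpha\gamma_2=0$. Weight $2$ has dimension $4-3=1$ and is spanned by $\sigma=\alpha\gamma_2=-\beta\gamma_1$. Weight $3$ is zero, since $\alpha\sigma=-\beta\alpha\gamma_1=0$ and $\beta\sigma=\alpha\beta\gamma_2=0$. Thus $h_1=2t+t^2$ and $\operatorname{reg}M=2$. The numbers $\dim H_1(B_k\Theta)$ are the partial sums $0,2,3,3,\dots$, so $r_1(\Theta)=2$.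
\end{example}

The usual way to bound the regularity of $M$ is to pass to $M/xM$ for a linear form $x$ and induct on the number of variables. For $\Theta$ and $x=\beta$, the class $\sigma=-\beta\gamma_1$ dies and $M/xM$ lives in weight $1$. So $\operatorname{reg}(M/xM)=1<\operatorname{reg}M$. The hyperplane section sees where the finite-length part $H^0_{\mathfrak m}(M)$ stops receiving new elements modulo $x$, but not where multiplication by $x$ becomes zero on it. A second argument is needed, and it must use the vertices.

Here it is for $\Theta$, without the presentation of $M$. Write a $1$-cycle as $f_1p_1+f_2p_2+g_1q_1+g_2q_2$, of weight at least $2$. Then $f_1,f_2\in\mathfrak m=(\partial q_1,\partial q_2)$, so by subtracting boundaries of elements $f\,p_r\otimes q_s$ we remove the terms with $p_1,p_2$. The resulting cycle $z$ does not use the vertex $v$, and so $\partial(p_r\otimes z)=\partial(p_r)z$. In words: if the moving particles avoid $v$, an extra particle can cross $v$ from one edge to another. Hence $\alpha$ and $\beta$ kill every class of weight at least $2$, and since $M_k=\beta M_{k-1}$ for $k\ge3$,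 we get $M_k=0$ for $k\ge3$. In general one vertex does not see all of $D$, and one repeats the argument at every vertex.

\section{The upper bound}\label{sec:bound}

\begin{theorem}\label{thm:A}
For every system and every $i\ge0$, $\operatorname{reg}H_i(\mathbb K)\le2i$.
\end{theorem}

We first state what a hyperplane section does give. Write $(0:_Mx)$ for the kernel of multiplication by $x$ on $M$.

\begin{lemma}\label{lem:hyper}
Let $M$ be a finitely generated graded $R$-module and let $x\in R_1$ be such that $N=(0:_Mx)$ has finite length. If $\operatorname{reg}(M/xM)\le\rho$, then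
\begin{enumerate}
\item[(a)] $H^j_{\mathfrak m}(M)_k=0$ for $j\ge1$ and $k>\rho-j$;
\item[(b)] $H^0_{\mathfrak m}(M)_k=x\,H^0_{\mathfrak m}(M)_{k-1}$ for $k>\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $j\ge1$. In $0\to N(-1)\to M(-1)\xrightarrow{x}xM\to0$ the first term has no local cohomology in indices $j$ and $j+1$ by (R2), so $H^j_{\mathfrak m}(M(-1))\cong H^j_{\mathfrak m}(xM)$. The sequence $0\to xM\to M\to M/xM\to0$ then gives exact sequences
\[
H^{j-1}_{\mathfrak m}(M/xM)_{k+1}\longrightarrow H^j_{\mathfrak m}(M)_k\xrightarrow{\ x\ }H^j_{\mathfrak m}(M)_{k+1}.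
\]
If $k>\rho-j$, then $k+1>\rho-(j-1)$ and the left term is zero. So $x$ is injective on $H^j_{\mathfrak m}(M)_k$ for all $k>\rho-j$. Since $H^j_{\mathfrak m}(M)$ vanishes in large weights, it vanishes in all weights $k>\rho-j$.

(b) Let $z\in H^0_{\mathfrak m}(M)_k$ with $k>\rho$. Its image in $M/xM$ lies in $H^0_{\mathfrak m}(M/xM)_k=0$, so $z=xz'$ with $z'\in M_{k-1}$. If $\mathfrak m^sz=0$, then $x\,\mathfrak m^sz'=0$, so $\mathfrak m^sz'\subseteq N$. As $N$ is killed by a power of $\mathfrak m$, so is $z'$. The other inclusion holds because $H^0_{\mathfrak m}(M)$ is a submodule.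
\end{proof}

By (b), the module $H^0_{\mathfrak m}(M)$ vanishes above weight $\rho$ as soon as $x$ kills it in weights at least $\rho$. The next lemma is the source of such annihilation. For $v\in V$ let $\mathbb K^v=\bigotimes_{w\ne v}K_w$ be the complex of the system with the same $D$ and with $v$ deleted.

\begin{lemma}\label{lem:vertex}
For $v\in V$ and $i\ge1$ there is an exact sequence of graded $R$-modules
\[
H_i(\mathbb K^v)\longrightarrow H_i(\mathbb K)\longrightarrow W_v\otimes H_{i-1}(\mathbb K^v)(-1),
\]
and the image of the first map is killed by $\partial_v(W_v)$.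
\end{lemma}

\begin{proof}
Place $v$ first, so that $\mathbb K=K_v\otimes\mathbb K^v$. The term $R\subset K_v$ in homological degree $0$ is a subcomplex with free quotient $W_v\otimes R(-1)$ in homological degree $1$. Hence $\mathbb K^v$ is a subcomplex of $\mathbb K$, and the quotient has $W_v\otimes\mathbb K^v_{i-1}(-1)$ in homological degree $i$, with differential $-1\otimes\partial$. The long exact sequence gives the first claim. If $z\in\mathbb K^v$ is a cycle and $\omega\in W_v$, then $\partial(\omega\otimes z)=\partial_v(\omega)z-\omega\otimes\partial z=\partial_v(\omega)z$, so $\partial_v(\omega)z$ is a boundary in $\mathbb K$.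
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Extending the field commutes with forming $\mathbb K$ and its homology, so by (R6) we may assume that $\mathbb F$ is infinite. We use induction on $\dim D$ and, for fixed $\dim D$, on $i$, always over all systems. Cutting by a linear form lowers $\dim D$; deleting a vertex keeps $D$ and will be applied with $i-1$.

If $i=0$, then $H_0(\mathbb K)=R/(\sum_v\partial_v(W_v))$ is a quotient of $R$ by linear forms, hence a polynomial ring, of regularity $0$. If $D=0$, then the differential is zero and $H_i(\mathbb K)=\mathbb K_i$ is concentrated in weight $i$, so its regularity is at most $i\le2i$.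

Let $i\ge1$ and $\dim D\ge1$. Lemma~\ref{lem:vertex} produces annihilation only by elements of $D'=\sum_v\partial_v(W_v)$, so we first remove the other directions. If $D'\ne D$, choose a complement $D''$. Then $\mathbb K=\mathbb K'\otimes_{\mathbb F}\operatorname{Sym}D''$, where $\mathbb K'$ is the complex of the system with $D$ replaced by $D'$. The bound holds for $H_i(\mathbb K')$ by induction on $\dim D$, and it passes to $H_i(\mathbb K)=H_i(\mathbb K')\otimes_{\mathbb F}\operatorname{Sym}D''$ by (R5), one variable at a time. So we may assume
\begin{equation}\label{eq:span}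
\sum_v\partial_v(W_v)=D .
\end{equation}
Write $M=H_i(\mathbb K)$ and $L=H_{i-1}(\mathbb K)$.

\emph{Step 1: a linear form $x$ with $(0:_Mx)$ of finite length and $\operatorname{reg}(M/xM)\le2i$.}
The modules $M$ and $L$ have finitely many associated primes. A prime $\mathfrak p\ne\mathfrak m$ cannot contain $D$, so $\mathfrak p\cap D$ is a proper subspace. A nonzero vector space over an infinite field is not a finite union of proper subspaces, so there is $0\ne x\in D$ outside all associated primes of $M$ and $L$ other than $\mathfrak m$. An associated prime of $(0:_Mx)$ is an associated prime of $M$ containing $x$, hence equal to $\mathfrak m$; so $(0:_Mx)$ has finite length, and so has $(0:_Lx)$.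

The quotient $\bar{\mathbb K}=\mathbb K/x\mathbb K$ is the complex of the system $W_v\to D/\mathbb Fx$. This is the point of Definition~\ref{def:system}, and the reason for allowing kernels. Since $\mathbb K$ is free, $0\to\mathbb K(-1)\xrightarrow{x}\mathbb K\to\bar{\mathbb K}\to0$ is exact, and its long exact sequence gives
\[
0\to M/xM\to H_i(\bar{\mathbb K})\to Q\to0,\qquad Q=(0:_Lx)(-1).
\]
By induction on $\dim D$ and (R2), $\operatorname{reg}H_i(\bar{\mathbb K})\le2i$ over $R$. The module $Q$ has finite length, so it lies in $H^0_{\mathfrak m}(L)(-1)$. By induction on $i$ this vanishes in weights greater than $2(i-1)+1$, so $\operatorname{reg}Q\le2i-1$. Now (R1) gives $\operatorname{reg}(M/xM)\le2i$.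

By Lemma~\ref{lem:hyper}(a), $H^j_{\mathfrak m}(M)_k=0$ for $j\ge1$ and $k>2i-j$. It remains to treat $j=0$.

\emph{Step 2: $D\cdot H^0_{\mathfrak m}(M)_k=0$ for $k\ge2i$.}
Let $z\in H^0_{\mathfrak m}(M)_k$ with $k\ge2i$, and let $v\in V$. The image of $z$ under the second map of Lemma~\ref{lem:vertex} is killed by a power of $\mathfrak m$, so it lies in $W_v\otimes H^0_{\mathfrak m}(H_{i-1}(\mathbb K^v))_{k-1}$. By induction on $i$, applied to the system with $v$ deleted, this is zero, because $k-1>2(i-1)$. So $z$ comes from $H_i(\mathbb K^v)$, and $\partial_v(W_v)z=0$. The representative that avoids $v$ depends on $v$, but the conclusion concerns the class $z$ and holds for every $v$. By \eqref{eq:span}, $Dz=0$.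

\emph{Step 3: $H^0_{\mathfrak m}(M)_k=0$ for $k>2i$.}
By Lemma~\ref{lem:hyper}(b), $H^0_{\mathfrak m}(M)_k=x\,H^0_{\mathfrak m}(M)_{k-1}$. Since $k-1\ge2i$ and $x\in D$, this is zero by Step 2.

Thus $H^j_{\mathfrak m}(M)_k=0$ for all $j\ge0$ and $k>2i-j$.
\end{proof}

The proof shows why each homological degree costs two units. If $\rho$ bounds the regularity in homological degree $i-1$, then the particle at $v$ shifts the weight by one, so Step 2 applies from weight $\rho+2$ on; and an element of weight $\rho+2$ that is killed by $D$ may itself be nonzero, as $\sigma$ is in Example~\ref{ex:theta}.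

\begin{remark}\label{rem:linear}
Linearity of the differentials is not enough for Theorem~\ref{thm:A}. Over $R=\mathbb F[\alpha,\beta]$ consider the two-term complex $R(-1)^{n+1}\to R^n$ that sends $(u_0,\dots,u_n)$ to $(\beta u_{j-1}-\alpha u_j)_{j=1}^n$. A cycle has $u_j=u_0(\beta/\alpha)^j$, so $\alpha^n$ divides $u_0$, and $H_1\cong R(-n-1)$ is generated by $(\alpha^{n-j}\beta^j)_{j=0}^n$. Its regularity is $n+1$. Lemma~\ref{lem:vertex} uses that each $K_v$ has rank one in homological degree $0$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]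
By Proposition~\ref{prop:split}, $H_i(B\Gamma)$ is obtained from $H_i(\mathbb K_\Gamma)$ by adjoining the variable $e_0$. Let $\mathfrak m$ now be the ideal of $\mathbb F[E]$ generated by $E$. Theorem~\ref{thm:A} and (R5) give $\operatorname{reg}H_i(B\Gamma)\le2i$ and $H^0_{\mathfrak m}(H_i(B\Gamma))=0$, which is the statement on depth. Part (a) is \eqref{eq:link} with $\rho=2i$. Part (b) is (R3); the weights of $\operatorname{Tor}_0$ and $\operatorname{Tor}_1$ are those of minimal generators and minimal relations.
\end{proof}

\begin{remark}\label{rem:hyp}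
The hypotheses on $\Gamma$ enter this argument in Proposition~\ref{prop:split}: an edge $e_0$ must exist, and every vertex must have a half-edge. If $\Gamma$ is a point, then $\dim H_0(B_k\Gamma)=1,1,0,0,\dots$, so $r_0(\Gamma)=2$ and (a) fails for $i=0$. Adding an isolated vertex to a graph doubles $B\Gamma$, according to whether the vertex is empty or occupied, and multiplies every Hilbert series by $1+t$. By Lemma~\ref{lem:series}, the disjoint union of the graph $\Gamma_i$ of Theorem~\ref{thm:sharp} with $n$ points has Hilbert regularity $2i+n$ in homological degree $i$.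
\end{remark}

\section{Sharpness}\label{sec:sharp}

Stars show that $\operatorname{reg}=2i$ does not force $r_i=2i$; by (R4), what matters is an alternating sum of local cohomology in weight $2i-1$. By Lemma~\ref{lem:series} and Proposition~\ref{prop:split}, we need a connected graph whose series $h_i(t)$ has degree exactly $2i$. The theta graph has $h_1=t^2+2t$, and one would like to take the $i$-th power using the K\"unneth formula. This requires a connected graph whose space $D$ is a direct sum with each $\partial_v(W_v)$ inside one summand. We arrange this by attaching a pendant edge to each theta graph and joining the free ends (Figure~\ref{fig:gamma}).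

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (-3.5,0) -- (3.5,0);
\draw (-3.5,0) to[bend left=60] (-1.5,0);
\draw (-3.5,0) to[bend right=60] (-1.5,0);
\draw (1.5,0) to[bend left=60] (3.5,0);
\draw (1.5,0) to[bend right=60] (3.5,0);
\fill (-3.5,0) circle (2pt) (-1.5,0) circle (2pt) (0,0) circle (2pt) (1.5,0) circle (2pt) (3.5,0) circle (2pt);
\node at (-3.8,0) {$w$};
\node at (-1.3,-0.3) {$v$};
\node at (0,-0.3) {$u$};
\node at (-2.5,0.75) {$a$};
\node at (-2.5,0.2) {$b$};
\node at (-2.5,-0.75) {$c$};
\node at (-0.75,0.22) {$\ell$};
\end{tikzpicture}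
\caption{The graph $\Gamma_2$. The labeled half is the block $\Lambda$: a theta graph on the vertices $v,w$ with a pendant edge $\ell$ from $v$ to $u$. The graph $\Gamma_i$ consists of $i$ copies of $\Lambda$ glued at $u$.}
\label{fig:gamma}
\end{figure}

Let $\Lambda$ have vertices $v,w,u$, three edges $a,b,c$ joining $v$ and $w$, and an edge $\ell$ joining $v$ and $u$. Put $\alpha=a-c$, $\beta=b-c$, $\lambda=\ell-c$. These form a basis of $D_\Lambda$, and $R=\mathbb F[\alpha,\beta,\lambda]$. The space $W_v$ has a basis $p_1,p_2,p_3$ mapping to $\alpha,\beta,\lambda$, the space $W_w$ has a basis $q_1,q_2$ mapping to $\alpha,\beta$, and $W_u=0$.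

\begin{lemma}\label{lem:block}
The Hilbert series of $H_j(\mathbb K_\Lambda)$ are
\[
h_0=1,\qquad h_1=t^2+\frac{2t}{1-t},\qquad h_2=t^2+\frac{3t^3-t^2}{(1-t)^3},
\]
and $h_j=0$ for $j\ge3$. In particular, $h_1=t^2+O(1)$ and $h_2=t^2+O(1)$.
\end{lemma}

\begin{proof}
The complex has no terms above homological degree $2$, and $H_0=R/\mathfrak m=\mathbb F$. An element $\sum N_{rs}\,p_r\otimes q_s$ of $\mathbb K_2$ is a $3\times2$ matrix $N$ over $R$, and its boundary is $\sum N_{rs}\partial(p_r)q_s-\sum N_{rs}\partial(q_s)p_r$. So $H_2$ consists of the $N$ with $N(\alpha,\beta)^T=0$ and $(\alpha,\beta,\lambda)N=0$. The first condition says that the $r$-th row is $f_r\cdot(\beta,-\alpha)$ for some $f_r\in R$, and the second then says $\alpha f_1+\beta f_2+\lambda f_3=0$. If the $f_r$ have weight $d$, the cycle has weight $2+1+d$. The map $(f_1,f_2,f_3)\mapsto\alpha f_1+\beta f_2+\lambda f_3$ raises the weight by one and has image $\mathfrak m$, so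
\[
h_2=t^3\Bigl(\frac3{(1-t)^3}-\frac1t\Bigl(\frac1{(1-t)^3}-1\Bigr)\Bigr)=t^2+\frac{3t^3-t^2}{(1-t)^3}.
\]
By \eqref{eq:euler}, $h_0-h_1+h_2=(1-3t)(1-2t)/(1-t)^3$. Since
\[
(3t^3-t^2)-(1-5t+6t^2)=3t^3-7t^2+5t-1=(1-t)^2(3t-1),
\]
we get $h_1=1+t^2+(3t-1)/(1-t)=t^2+2t/(1-t)$.
\end{proof}

For $i=1$ this already proves the theorem: dividing $h_1$ by $1-t$ gives $\dim H_1(B_k\Lambda)=2k+1$ for $k\ge2$, while the value at $k=1$ is $2$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Take copies $\Lambda^{(1)},\dots,\Lambda^{(i)}$ of $\Lambda$, with pendant edges $\ell_1,\dots,\ell_i$, and identify their vertices $u$ to a single vertex $u$. Call the result $\Gamma_i$. It has $4i$ edges, so $\dim D=4i-1$. Let $D_u$ be the span of the differences $\ell_s-\ell_{s'}$, of dimension $i-1$. An edge $e$ of $\Lambda^{(s)}$ and an edge $e'$ of $\Lambda^{(s')}$ satisfy $e-e'=(e-\ell_s)+(\ell_s-\ell_{s'})+(\ell_{s'}-e')$, so $D_{\Lambda^{(1)}},\dots,D_{\Lambda^{(i)}},D_u$ span $D$. Their dimensions add up to $3i+(i-1)=\dim D$, so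
\[
D=D_{\Lambda^{(1)}}\oplus\dots\oplus D_{\Lambda^{(i)}}\oplus D_u .
\]
The vertices $v,w$ of $\Lambda^{(s)}$ map into $D_{\Lambda^{(s)}}$ as in $\Lambda$, and $\partial_u\colon W_u\to D_u$ is an isomorphism. Hence $\mathbb K_{\Gamma_i}$ is the tensor product over $\mathbb F$ of the complexes $\mathbb K_{\Lambda^{(s)}}$ and the complex $K_u$ over $\operatorname{Sym}D_u$. The latter is the complex of the star with $i$ edges, with homology series $1$ and $m=m_i(t)=O(1)$ by Example~\ref{ex:star}. Let $g_j$ be the Hilbert series of $H_j(\mathbb K_{\Gamma_i})$. The K\"unneth formula over $\mathbb F$ gives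
\[
\sum_jg_j\,y^j=(1+h_1y+h_2y^2)^i(1+my).
\]
In the coefficient of $y^i$, the term $h_1^i=t^{2i}+O(t^{2i-1})$ occurs once. Every other term is an integer multiple of one of the following:
\begin{itemize}
\item $h_1^ah_2^b$ with $a+2b=i$ and $b\ge1$, of degree $2(a+b)=2(i-b)\le2i-2$;
\item $m\,h_1^ah_2^b$ with $a+2b=i-1$, of degree at most $2(a+b)\le2i-2$.
\end{itemize}
So $g_i=t^{2i}+O(t^{2i-1})$, and by Proposition~\ref{prop:split}
\[
\sum_k\dim H_i(B_k\Gamma_i)\,t^k=\frac{g_i}{1-t}=-t^{2i-1}+O(t^{2i-2}).
\]
The polynomial part of this series has degree $2i-1$ and leading coefficient $-1$. By Lemma~\ref{lem:series}, $\dim H_i(B_k\Gamma_i)-P^i_{\Gamma_i}(k)$ equals $-1$ for $k=2i-1$ and $0$ for $k\ge2i$. Thus $r_i(\Gamma_i)=2i$, and this is the maximum by Theorem~\ref{thm:main}.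

If $\operatorname{reg}H_i(B\Gamma_i)$ were at most $2i-1$, then \eqref{eq:link} with $\rho=2i-1$, together with $H^0_{\mathfrak m}(H_i(B\Gamma_i))=0$, would give $r_i(\Gamma_i)\le2i-1$. So $\operatorname{reg}H_i(B\Gamma_i)=2i$.
\end{proof}

\begin{remark}
An extremal class can be written down. In $\mathbb K_\Lambda$ the cycle $\sigma=\beta q_1-\alpha q_2$ avoids $v$, so $\partial_v(W_v)=D_\Lambda$ kills its class by Lemma~\ref{lem:vertex}. It is not a boundary: a preimage would be a constant matrix $N$ with $N(\alpha,\beta)^T=0$, which forces $N=0$. By the K\"unneth formula, $\sigma\otimes\dots\otimes\sigma\otimes1$ is a nonzero class of weight $2i$ in $H_i(\mathbb K_{\Gamma_i})$ that is killed by $D$. It consists of two particles at each of the $i$ tripods centered at the vertices $w$.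
\end{remark}

\begin{thebibliography}{9}

\bibitem{ADK1}
An, Drummond-Cole and Knudsen, \emph{Subdivisional spaces and graph braid groups}, Doc. Math. 24 (2019).

\bibitem{ADK2}
An, Drummond-Cole and Knudsen, \emph{Edge stabilization in the homology of graph braid groups}, Geom. Topol. 24 (2020).

\bibitem{AK}
Byung Hee An and Jang Soo Kim, \emph{Hilbert polynomials of configuration spaces over graphs of circumference at most 1}, arXiv:2505.24416 (2025).

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{Eis}
Eisenbud, \emph{The Geometry of Syzygies}.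

\end{thebibliography}
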